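\title{Equilateral sets for the tropical norm and Sperner's theorem}

\begin{abstract}
The tropical norm of $x\in\mathbb{R}^n$ is the largest difference between two of the numbers $0,x_1,\dots,x_n$. We prove that a largest set of points of $\mathbb{R}^n$ with pairwise equal tropical distances has exactly $\binom{n+1}{\lfloor (n+1)/2\rfloor}$ elements, as conjectured by Swanepoel. The proof attaches to each point a subset of an $(n+1)$-element set, shows that these subsets form an antichain, and applies Sperner's theorem. It also yields an inequality of LYM type and a classification of the extremal sets: for $n\ge3$ they are the translated and scaled middle layers of the cube $\{0,1\}^{n+1}$, while for $n=2$ they depend on a continuous parameter.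
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $x=(x_1,\dots,x_n)\in\mathbb{R}^n$ the \emph{tropical norm} is
\[
\|x\|_{\mathrm{tr}}=\max\Big\{\max_{1\le i\le n}|x_i|,\ \max_{1\le i<j\le n}|x_i-x_j|\Big\},
\]
the length of the shortest interval that contains $0,x_1,\dots,x_n$, and the tropical distance is $d_{\mathrm{tr}}(x,y)=\|x-y\|_{\mathrm{tr}}$. For $n=1$ this is the usual distance on the line; for $n=2$ the unit ball is the hexagon with vertices $\pm(1,0)$, $\pm(0,1)$, $\pm(1,1)$. A set $S\subset\mathbb{R}^n$ is \emph{equilateral} if there is $r>0$ with $d_{\mathrm{tr}}(x,y)=r$ for all distinct $x,y\in S$, and the \emph{tropical equilateral dimension} $e_{\mathrm{tr}}(\mathbb{R}^n)$ is the maximum cardinality of an equilateral set. How large is it?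

\subsection*{Homogeneous coordinates}
In the definition of the norm the number $0$ plays the same role as the coordinates, and the following description makes this symmetry visible. Put $N=n+1$, $[N]=\{1,\dots,N\}$, $\mathbf{1}=(1,\dots,1)\in\mathbb{R}^N$, and for $u\in\mathbb{R}^N$ let
\[
\|u\|=\max_k u_k-\min_k u_k=\max_{h,i}\,(u_h-u_i).
\]
This quantity does not change when a multiple of $\mathbf{1}$ is added to $u$, and it vanishes only on multiples of $\mathbf{1}$. It is therefore a norm on the quotient $\mathbb{R}^N/\mathbb{R}\mathbf{1}$, whose metric is the additive Hilbert projective metric, and sending $x$ to the class of $(x_1,\dots,x_n,0)$ is a linear isometry from $(\mathbb{R}^n,d_{\mathrm{tr}})$ onto this quotient. From now on we work in $\mathbb{R}^N/\mathbb{R}\mathbf{1}$. A point is written as any of its lifts to $\mathbb{R}^N$, and $u\equiv v$ means $u-v\in\mathbb{R}\mathbf{1}$. Translations, permutations of the coordinates and the reflection $x\mapsto-x$ are isometries.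

\subsection*{Points with coordinates $0$ and $1$}
For $A\subseteq[N]$ let $\mathbf{1}_A\in\{0,1\}^N$ be the indicator vector of $A$. The vector $\mathbf{1}_A-\mathbf{1}_B$ equals $1$ on $A\setminus B$, equals $-1$ on $B\setminus A$, and vanishes elsewhere. If $A$ is a proper subset of $B$ and $(A,B)\ne(\emptyset,[N])$, its values are exactly $0$ and $-1$, and the distance is $1$. Thus a chain such as $\emptyset,\{1\},\{1,2\},\dots,\{1,\dots,n\}$ gives $n+1$ points at mutual distance $1$. If neither of $A,B$ contains the other, both $1$ and $-1$ occur and the distance is $2$. Recall that an \emph{antichain} is a family of sets none of which contains another. We have shown the following.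

\begin{proposition}\label{prop:converse}
For every antichain $\mathcal{F}$ of subsets of $[N]$ with $|\mathcal{F}|\ge2$, the set $\{\mathbf{1}_A:A\in\mathcal{F}\}$ is equilateral with distance $2$.
\end{proposition}

The subsets of size $\lfloor N/2\rfloor$ form an antichain, so $e_{\mathrm{tr}}(\mathbb{R}^n)\ge\binom{n+1}{\lfloor(n+1)/2\rfloor}$, and by Sperner's theorem no antichain does better. For $n=1,2,3,4$ this bound is $2,3,6,10$. It is sharp for $n=1$, since the middle one of three points on a line is closer to the outer two than they are to each other. It agrees with the known values $e_{\mathrm{tr}}(\mathbb{R}^2)=3$ and $e_{\mathrm{tr}}(\mathbb{R}^3)=6$; as an upper bound, $e_{\mathrm{tr}}(\mathbb{R}^n)<2^n$ is known for $n>1$. Swanepoel conjectured that the lower bound is the true value for every $n$; we take the problem from Rosenmann~\cite{Rosenmann}. The conjecture holds.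

\begin{theorem}\label{thm:value}
For every $n\ge1$,
\[
e_{\mathrm{tr}}(\mathbb{R}^n)=\binom{n+1}{\lfloor (n+1)/2\rfloor}.
\]
\end{theorem}

\subsection*{From points to subsets}
To use Sperner's theorem for the upper bound we must reverse Proposition~\ref{prop:converse}, that is, attach a subset of $[N]$ to each point of an arbitrary equilateral set. The points have arbitrary real coordinates and may be translated freely, so the subset has to be read off from the differences of points. For points $a\ne b$ let
\[
I(a,b)=\Big\{i\in[N]:\ (a-b)_i=\max_k\,(a-b)_k\Big\}.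
\]
This nonempty set does not depend on the lifts, and $I(b,a)$ is the set of coordinates where $a-b$ is minimal. For a set $S$ with $|S|\ge2$ and $a\in S$ let
\[
D_a=\bigcup_{c\in S\setminus\{a\}}I(c,a)\subseteq[N],
\]
the set of coordinates at which $a$ lies deepest below some other point of $S$. In the situation of Proposition~\ref{prop:converse} we have $I(\mathbf{1}_C,\mathbf{1}_A)=C\setminus A$, so the set attached to $\mathbf{1}_A$ is $(\bigcup\mathcal{F})\setminus A$: the construction returns the antichain, up to complementation.

\begin{theorem}\label{thm:antichain}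
Let $S\subset\mathbb{R}^N/\mathbb{R}\mathbf{1}$ be equilateral with $|S|\ge2$. Then $S$ is finite, $D_b\not\subseteq D_a$ for all $a\ne b$ in $S$, and
\begin{equation}\label{eq:lymS}
\sum_{a\in S}\binom{N}{|D_a|}^{-1}\le1 .
\end{equation}
\end{theorem}

Call an equilateral set \emph{extremal} if it has $\binom{N}{\lfloor N/2\rfloor}$ points. The rigidity of maximal antichains passes to extremal sets, with one exception in the plane. For $r>0$ and $\tau\in\mathbb{R}$ let $T_\tau=\{p_1,p_2,p_3\}\subset\mathbb{R}^3/\mathbb{R}\mathbf{1}$, where
\[
p_1=\big(0,\,-\tfrac r2-\tau,\,-\tfrac r2+\tau\big),\quad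
p_2=\big(-\tfrac r2+\tau,\,0,\,-\tfrac r2-\tau\big),\quad
p_3=\big(-\tfrac r2-\tau,\,-\tfrac r2+\tau,\,0\big).
\]

\begin{theorem}\label{thm:extremal}
Let $S\subset\mathbb{R}^N/\mathbb{R}\mathbf{1}$ be an extremal equilateral set with distance $r$, where $N=n+1$.
\begin{enumerate}
\item[(i)] If $n\ge3$, then $S$ is a translate of $\{\tfrac r2\mathbf{1}_A: A\subset[N],\ |A|=k\}$ for some $k\in\{\lfloor N/2\rfloor,\lceil N/2\rceil\}$. Conversely, all these sets are extremal. So extremal sets are unique up to translation, scaling and, for $N$ odd, the reflection $x\mapsto-x$.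
\item[(ii)] If $n=2$, then $S$ is a translate of $T_\tau$ or of $-T_\tau$ for some $\tau$ with $|\tau|\le r/6$. Conversely, all these sets are extremal.
\item[(iii)] If $n=1$, then $S$ is any pair of points at distance $r$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:sperner} recalls the facts about antichains, Section~\ref{sec:antichain} proves Theorems~\ref{thm:value} and~\ref{thm:antichain}, and Section~\ref{sec:extremal} proves Theorem~\ref{thm:extremal}.

\section{Antichains of subsets}\label{sec:sperner}

We need the LYM inequality~\cite{Lubell} and Sperner's theorem with its equality case~\cite{Sperner}. All of them follow from one count of chains, which we include for completeness.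

\begin{proposition}\label{prop:sperner}
Let $\mathcal{F}$ be an antichain of subsets of $[N]$ and put $m=\lfloor N/2\rfloor$.
\begin{enumerate}
\item[(a)] $\sum_{A\in\mathcal{F}}\binom{N}{|A|}^{-1}\le1$.
\item[(b)] $|\mathcal{F}|\le\binom Nm$.
\item[(c)] If $|\mathcal{F}|=\binom Nm$, then $\mathcal{F}$ consists of all subsets of size $m$ or of all subsets of size $N-m$.
\end{enumerate}
\end{proposition}

\begin{proof}
There are $N!$ maximal chains $\emptyset=C_0\subset C_1\subset\dots\subset C_N=[N]$, with $|C_s|=s$, and a set $A$ lies on $|A|!\,(N-|A|)!$ of them. A chain contains at most one member of $\mathcal{F}$, so $\sum_{A\in\mathcal{F}}|A|!\,(N-|A|)!\le N!$, which is (a). Since $\binom Ns\le\binom Nm$, with equality only for $s\in\{m,N-m\}$, part (b) follows. If $|\mathcal{F}|=\binom Nm$, then all members of $\mathcal{F}$ have size $m$ or $N-m$, and equality holds in (a), so every maximal chain contains exactly one member. If no member has size $m$, or if $N$ is even, then $\mathcal{F}$ lies in one layer with $\binom Nm$ elements and hence equals it. Now let $N=2m+1$ and let $A\in\mathcal{F}$ have size $m$.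 For $i\in A$ and $j\notin A$ put $B=A\cup\{j\}$ and $A'=B\setminus\{i\}$. Then $B\notin\mathcal{F}$, so a maximal chain through $A'$ and $B$ can meet $\mathcal{F}$ only in $A'$, and $A'\in\mathcal{F}$. Any set of size $m$ is reached from $A$ by such exchanges, so $\mathcal{F}$ contains, and hence equals, the layer of size $m$.
\end{proof}

\section{The sets $D_a$ form an antichain}\label{sec:antichain}

Fix $a\ne b$ in an equilateral set $S$. We need an element of $D_b$ that is not in $D_a$. The elements of $D_b$ that have to do with $a$ are those of $I(a,b)$, so we look there. The set $I(a,b)$ is disjoint from $I(b,a)$, because the maximum and the minimum of $a-b$ differ. But $D_a$ also contains $I(c,a)$ for every third point $c$, and these sets can meet $I(a,b)$.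

\begin{example}\label{ex:triangle}
Let $N=3$ and let $S$ consist of $a=(0,0,0)$, $b=(0,1,0)$, $c=(0,1,1)$, the indicator vectors of a chain, with distance $r=1$. The differences give
\[
\begin{array}{lll}
a-b=(0,-1,0), & I(a,b)=\{1,3\}, & I(b,a)=\{2\},\\
a-c=(0,-1,-1), & I(a,c)=\{1\}, & I(c,a)=\{2,3\},\\
b-c=(0,0,-1), & I(b,c)=\{1,2\}, & I(c,b)=\{3\},
\end{array}
\]
so $D_a=\{2,3\}$, $D_b=\{1,3\}$, $D_c=\{1,2\}$: an antichain, although we started from a chain. The element $3\in I(a,b)$ is a bad witness for $D_b\not\subseteq D_a$, since $3\in I(c,a)$. But the point $c$ that spoils it also names a replacement, the coordinate $1$ where $a-c$ is maximal. The function $x\mapsto x_1-x_3$ takes the value $0$ at $a$ and $-1$ at $c$. Two of its values on $S$ differ by at most $r=1$, so, whatever $b$ is, its value at $b$ is at most its value at $a$. This says $(a-b)_1\ge(a-b)_3$, so $1$ belongs to $I(a,b)$ along with $3$. Here the replacement works: $1\notin D_a$.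
\end{example}

The general proof has two ingredients: this exchange, and a reason why repeated exchanges come to an end. For $h,i\in[N]$ let $f_{hi}(x)=x_h-x_i$. This is a linear function on $\mathbb{R}^N/\mathbb{R}\mathbf{1}$, and $f_{hi}(u)\le\|u\|$ for all $u$.

\begin{lemma}\label{lem:extremes}
Let $S$ be equilateral with distance $r$, let $a\ne c$ be points of $S$, and let $h\in I(a,c)$, $i\in I(c,a)$. Then $f_{hi}(a)-f_{hi}(c)=r$, and
\[
f_{hi}(c)\le f_{hi}(x)\le f_{hi}(a)\qquad\text{for all }x\in S .
\]
\end{lemma}

\begin{proof}
The vector $a-c$ is maximal at $h$ and minimal at $i$, so $f_{hi}(a)-f_{hi}(c)=(a-c)_h-(a-c)_i=\|a-c\|=r$. For $x\in S$ we have $f_{hi}(x)-f_{hi}(c)\le\|x-c\|\le r=f_{hi}(a)-f_{hi}(c)$, which gives $f_{hi}(x)\le f_{hi}(a)$. Also $f_{hi}(a)-f_{hi}(x)\le\|a-x\|\le r=f_{hi}(a)-f_{hi}(c)$, which gives $f_{hi}(c)\le f_{hi}(x)$.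
\end{proof}

One exchange need not be enough. Take $N=4$ and the indicator vectors $a,b,c,c'$ of $\emptyset,\{2\},\{2,3\},\{2,3,4\}$. The bad element $3\in I(a,b)\cap I(c,a)$ may be exchanged for $4\in I(a,c)$, which is bad again because $4\in I(c',a)$; a second exchange leads to $1\in I(a,c')$, and $1\notin D_a=\{2,3,4\}$. To rule out cycling we want a function of the coordinate that increases at every exchange, whichever third point causes it. Lemma~\ref{lem:extremes} says that in passing from $i$ to $h$ the entry of $a-x$ does not decrease for any $x\in S$, and increases by $r$ for $x=c$. So the sum of these entries over all $x\in S$ is such a function; it equals $|S|$ times the entry of $a-g$, where $g$ is the centroid of $S$. In the example just given the sum is $(0,-3,-2,-1)$, which increases along $3,4,1$.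

\begin{lemma}\label{lem:witness}
Let $S$ be a finite equilateral set and let $a\ne b$ be points of $S$. Then there is $i\in I(a,b)$ with $i\notin D_a$.
\end{lemma}

\begin{proof}
Let $r$ be the distance of $S$. Fix lifts of the points of $S$ and put $\varphi(k)=\sum_{x\in S}(a-x)_k$ for $k\in[N]$. Choose $i\in I(a,b)$ with $\varphi(i)$ maximal among the elements of $I(a,b)$. Suppose that $i\in D_a$, say $i\in I(c,a)$ with $c\in S\setminus\{a\}$, and pick $h\in I(a,c)$. By Lemma~\ref{lem:extremes},
\[
(a-x)_h-(a-x)_i=f_{hi}(a)-f_{hi}(x)\ge0\qquad\text{for all }x\in S,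
\]
and for $x=c$ the value is $r$. Taking $x=b$ gives $(a-b)_h\ge(a-b)_i=\max_k(a-b)_k$, so $h\in I(a,b)$. Summing over $x\in S$ gives $\varphi(h)-\varphi(i)\ge r>0$. This contradicts the choice of $i$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:value} and~\ref{thm:antichain}]
Let $S$ be equilateral with $|S|\ge2$, and assume first that $S$ is finite. For $a\ne b$ in $S$ take $i$ as in Lemma~\ref{lem:witness}. Then $i\notin D_a$, and $i\in I(a,b)\subseteq D_b$ by the definition of $D_b$. Hence $D_b\not\subseteq D_a$. The sets $D_a$ are thus pairwise distinct and form an antichain with $|S|$ members. Proposition~\ref{prop:sperner}(a) gives~\eqref{eq:lymS}, and part (b) gives $|S|\le\binom{N}{\lfloor N/2\rfloor}$. An infinite equilateral set would contain finite equilateral subsets of every size, so it does not exist. This proves Theorem~\ref{thm:antichain} and the upper bound in Theorem~\ref{thm:value}, sets with at most one point being within the bound. The lower bound is Proposition~\ref{prop:converse} for the subsets of size $\lfloor N/2\rfloor$.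
\end{proof}

\begin{remark}
The hypothesis on $S$ enters only through Lemma~\ref{lem:extremes}, which needs that $\|a-c\|$ is the diameter of $S$. In Lemma~\ref{lem:witness} we have no control over the point $c$, so every distance has to equal the diameter. Without this the statement fails already on the line: for $N=2$ and the points $(0,0)$, $(1,0)$, $(2,0)$ the sets $D_a$ are $\{1\}$, $\{1,2\}$, $\{2\}$. Finiteness is used only to form the sum $\varphi$.
\end{remark}

\section{Extremal sets}\label{sec:extremal}

For $n=1$ an extremal set has two points, and any two points at distance $r$ form one; this is part (iii) of Theorem~\ref{thm:extremal}. For the rest of the section let $N\ge3$ and let $S$ be extremal with distance $r$.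

The sets $D_a$ form an antichain of the largest possible size, so by Proposition~\ref{prop:sperner}(c) they are all the subsets of $[N]$ of one middle size. We label the points by the complements, since for a full layer of indicator vectors the complement of the set attached to $\mathbf{1}_A$ is $A$. Thus there is $k\in\{\lfloor N/2\rfloor,\lceil N/2\rceil\}$ such that each $k$-subset $A$ of $[N]$ equals $[N]\setminus D_a$ for exactly one point $a\in S$, which we call $a_A$. This information is purely combinatorial, and the task is to recover coordinates from it.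

\subsection*{The points are determined by the widths of $S$}
The witness in Lemma~\ref{lem:witness} lies in the difference of the two labels. When the labels differ by a single exchange the witness is therefore known, and Lemma~\ref{lem:extremes} turns this into an equation. The equation involves the numbers
\[
M_{ij}=\max_{x\in S}f_{ij}(x)=\max_{x\in S}\,(x_i-x_j)\qquad(i\ne j),
\]
which depend on $S$ but not on a particular point.

\begin{lemma}\label{lem:widths}
If $|A|=k$, $i\in A$ and $j\notin A$, then $f_{ij}(a_A)=M_{ij}$. Moreover, $M_{ij}+M_{ji}=r$ for all $i\ne j$.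
\end{lemma}

\begin{proof}
Put $A'=(A\setminus\{i\})\cup\{j\}$, $a=a_A$ and $a'=a_{A'}$; these points are distinct because $A\ne A'$. By Lemma~\ref{lem:witness} there is $i'\in I(a,a')$ with $i'\notin D_a$, that is, $i'\in A$. Since $I(a,a')\subseteq D_{a'}$, also $i'\notin A'$. So $i'\in A\setminus A'=\{i\}$, and $i\in I(a,a')$. With the roles of $a$ and $a'$ exchanged, the witness lies in $A'\setminus A=\{j\}$, so $j\in I(a',a)$. By Lemma~\ref{lem:extremes}, $f_{ij}$ attains its maximum on $S$ at $a$ and its minimum at $a'$, and the two values differ by $r$. The maximum is $M_{ij}$ and the minimum is $-M_{ji}$, because $f_{ji}=-f_{ij}$. This proves the first statement, and the second one for this pair $i,j$. As $1\le k\le N-1$, every pair $i\ne j$ arises from some $k$-subset that contains $i$ and not $j$.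
\end{proof}

It remains to find the $M_{ij}$. For the layer $\{\frac r2\mathbf{1}_A:|A|=k\}$ they all equal $r/2$, so we measure the deviation from this value: write
\[
M_{ij}=\tfrac r2+s_{ij},\qquad s_{ji}=-s_{ij},
\]
the antisymmetry being the second statement of Lemma~\ref{lem:widths}. Replacing $S$ by $S-z$ leaves the sets $I(a,b)$, and hence the labels, unchanged, and replaces $s_{ij}$ by $s_{ij}-(z_i-z_j)$. So $s$ can be translated away exactly when it has the form $s_{ij}=z_i-z_j$. This requires that the sum $s_{pq}+s_{qu}+s_{up}$ around every triangle vanish. Lemma~\ref{lem:widths} gives relations among the $s_{ij}$ only along cycles that alternate between a label $A$ and its complement, and the shortest such cycle has four vertices. This is where $N\ge4$ and $N=3$ part.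

\subsection*{The case $N\ge4$}
Here $\lfloor N/2\rfloor\ge2$, so $2\le k\le N-2$. Given distinct indices $i,i',j,j'$, there is therefore a $k$-subset $A$ with $i,i'\in A$ and $j,j'\notin A$. With $a=a_A$, Lemma~\ref{lem:widths} evaluates $a_i+a_{i'}-a_j-a_{j'}$ in two ways, as $M_{ij}+M_{i'j'}$ and as $M_{ij'}+M_{i'j}$. Hence
\begin{equation}\label{eq:four}
s_{ij}+s_{i'j'}=s_{ij'}+s_{i'j}.
\end{equation}
Let $p,q,u$ be distinct, and let $v$ be a fourth index. The three ways of splitting $\{p,q,u,v\}$ into two pairs, namely $(i,i';j,j')=(p,q;u,v)$, $(p,u;q,v)$, $(p,v;q,u)$, give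
\[
s_{pu}+s_{qv}=s_{pv}+s_{qu},\qquad s_{pq}+s_{uv}=s_{pv}+s_{uq},\qquad s_{pq}+s_{vu}=s_{pu}+s_{vq}.
\]
In the sum of the last two equations $s_{uv}$ and $s_{vu}$ cancel, leaving $2s_{pq}=(s_{pu}+s_{uq})+(s_{pv}+s_{vq})$. By antisymmetry the first equation reads $s_{pu}+s_{uq}=s_{pv}+s_{vq}$. Together,
\[
s_{pq}=s_{pu}+s_{uq}\qquad\text{for all distinct }p,q,u .
\]
Put $z_1=0$ and $z_i=s_{i1}$ for $i\ne1$. Then $s_{ij}=s_{i1}+s_{1j}=z_i-z_j$ for distinct $i,j\neq1$, while $s_{i1}=z_i-z_1$ and $s_{1i}=z_1-z_i$ by definition and antisymmetry. After translating by $-z$ we have $M_{ij}=r/2$ for all $i\ne j$. Lemma~\ref{lem:widths} now gives $(a_A)_i-(a_A)_j=r/2$ for all $i\in A$, $j\notin A$. So $a_A$ is constant on $A$, constant on the complement, and $a_A\equiv\frac r2\mathbf{1}_A$.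

Conversely, by Proposition~\ref{prop:converse} and scaling by $r/2$, each of these layers is equilateral with distance $r$, and it has $\binom Nk=\binom{N}{\lfloor N/2\rfloor}$ points. For $N$ odd the reflection $x\mapsto-x$ exchanges the two layers, since $-\mathbf{1}_A\equiv\mathbf{1}_{[N]\setminus A}$. This proves part (i).

\subsection*{The case $N=3$}
Now~\eqref{eq:four} is vacuous, and the sum around the only triangle survives as a translation invariant. Put $\tau=\frac13(s_{12}+s_{23}+s_{31})$. The numbers $s_{12}-\tau$, $s_{23}-\tau$, $s_{31}-\tau$ have sum $0$, so they equal $z_1-z_2$, $z_2-z_3$, $z_3-z_1$ for some $z$: choose $z$ to match the first two, and the third follows. After translating by $-z$,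
\[
s_{12}=s_{23}=s_{31}=\tau,\qquad s_{21}=s_{32}=s_{13}=-\tau .
\]

Let $k=1$. By Lemma~\ref{lem:widths}, the point $x=a_{\{i\}}$ satisfies $x_i-x_j=\frac r2+s_{ij}$ for $j\ne i$. In the lift with $x_i=0$ its other coordinates are $x_j=-\frac r2-s_{ij}$, and for $i=1,2,3$ this is $p_1,p_2,p_3$. So $S=T_\tau$.

Let $k=2$. For $a=a_{[3]\setminus\{i\}}$ and $j\ne i$, Lemma~\ref{lem:widths} gives $a_j-a_i=M_{ji}=\frac r2-s_{ij}$. So $x=-a$ satisfies $x_i-x_j=\frac r2-s_{ij}$ for $j\ne i$. These are the equations of the case $k=1$ with $s$ replaced by $-s$, hence $-S=T_{-\tau}$.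

It remains to decide for which $\tau$ the set $T_\tau$ is equilateral with distance $r$. The isometry $(x_1,x_2,x_3)\mapsto(x_3,x_1,x_2)$ maps $p_1$ to $p_2$, $p_2$ to $p_3$ and $p_3$ to $p_1$, so the three distances are equal to the norm of
\[
p_1-p_2=\big(\tfrac r2-\tau,\ -\tfrac r2-\tau,\ 2\tau\big).
\]
The first two entries differ by $r$, so the norm is $r$ if and only if the third entry lies between them, $-\frac r2-\tau\le2\tau\le\frac r2-\tau$, that is, $|\tau|\le r/6$. This condition is symmetric in $\tau$, and reflections and translations are isometries. So $|\tau|\le r/6$ is necessary in both cases, and conversely for such $\tau$ all translates of $T_\tau$ and $-T_\tau$ are equilateral with $3=\binom31$ points. This proves part (ii) and completes the proof of Theorem~\ref{thm:extremal}. \hfill$\square$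

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\fill[gray!15] (0,0)--(-1,0)--(-1,-1)--cycle;
\fill[gray!30] (0,0)--(0,1)--(-1,0)--cycle;
\draw (1,0)--(1,1)--(0,1)--(-1,0)--(-1,-1)--(0,-1)--cycle;
\draw[very thick] (0,0)--(-0.5,0.5)--(-1,-0.5)--cycle;
\fill (0,0) circle (0.03) node[right] {$p_1$};
\fill (-0.5,0.5) circle (0.03) node[above left] {$p_2$};
\fill (-1,-0.5) circle (0.03) node[left] {$p_3$};
\end{tikzpicture}
\caption{The triangles $T_\tau$ for $r=1$ in the coordinates $(x_1-x_3,\,x_2-x_3)$, translated so that $p_1$ is the origin. The hexagon is the tropical unit circle. As $\tau$ runs from $-1/6$ (lower shaded triangle) through $0$ (thick triangle) to $1/6$ (upper shaded triangle), the points $p_2=(-\frac12+3\tau,\frac12+3\tau)$ and $p_3=(-1,-\frac12+3\tau)$ slide along two adjacent edges of the hexagon.}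
\label{fig:triangles}
\end{figure}

\begin{remark}
Figure~\ref{fig:triangles} shows the family $T_\tau$. The parameter cannot be removed. The values of $f_{12}$ on $T_\tau$ are $\frac r2+\tau$, $-\frac r2+\tau$, $-2\tau$, so $M_{12}=\frac r2+\tau$ for $|\tau|\le r/6$; by the cyclic symmetry $M_{12}+M_{23}+M_{31}=\frac{3r}2+3\tau$, and this sum is invariant under translation. The family joins the two constructions of Section~\ref{sec:intro}. For $\tau=0$ we have $p_i\equiv\frac r2\mathbf{1}_{\{i\}}$, the antichain of singletons. For $r=1$ and $\tau=1/6$ we have $p_2-p_1\equiv(0,1,0)$ and $p_3-p_1\equiv(0,1,1)$, the chain of Example~\ref{ex:triangle}.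
\end{remark}

\begin{thebibliography}{9}

\bibitem{Lubell}
Lubell, \emph{J. Combin. Theory} \textbf{1} (1966).

\bibitem{Rosenmann}
Amnon Rosenmann, \emph{On the chromatic number and equilateral dimension of $\mathbb{R}^n$ with the tropical norm}, arXiv:2606.16642 (2026).

\bibitem{Sperner}
Sperner, \emph{Math. Z.} \textbf{27} (1928).

\end{thebibliography}
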